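\title{The monochromatic $k$-connection number of large complete graphs}

\begin{abstract}
The monochromatic $k$-connection number $\mathrm{mc}_k(G)$ of a $k$-connected graph $G$ is the largest number of colors in an edge-coloring in which any two vertices are joined by $k$ internally disjoint monochromatic paths. A conjecture posed in a paper of Cai, Fujita, Liu and Park states that $\mathrm{mc}_k(G)=e(G)-\lceil kn/2\rceil+1$ whenever $G$ has $n$ vertices and a minimum spanning $k$-connected subgraph of $G$ has $\lceil kn/2\rceil$ edges. We disprove it for every $k\ge 6$, with $G=K_n$ and $n$ large and even, and we prove it for $k=2$. For $n$ large in terms of $k$ we determine $\mathrm{mc}_k(K_n)$, we prove a matching upper bound for all $k$-connected graphs on $n$ vertices, and we find that the conjecture holds exactly when $k\le 5$, or $k=6$ and $n$ is odd. The colorings come from unions of random perfect matchings; the upper bound is a weighted degree count.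
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected, and $e(G)$ is the number of edges of $G$. A graph $G$ is \emph{$k$-connected} if it has at least $k+1$ vertices and $G-S$ is connected for every set $S$ of at most $k-1$ vertices. Paths with the same two ends are \emph{internally disjoint} if they share no other vertex. By Menger's theorem, any two vertices of a $k$-connected graph are joined by $k$ internally disjoint paths.

Now color the edges of $G$, and call a path \emph{monochromatic} if all of its edges have the same color. For a fixed $k$, we call a coloring \emph{valid} if any two vertices are joined by $k$ internally disjoint monochromatic paths; different paths may have different colors. If $G$ is $k$-connected, the coloring with one color is valid, and each further color cuts the edge set into smaller pieces inside which the paths have to be found. The \emph{monochromatic $k$-connection number} $\mathrm{mc}_k(G)$ is the maximum number of colors in a valid coloring of $G$. It measures how far the edge set can be cut up before the $k$ paths are lost.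

There is an obvious way to use many colors. Let $H$ be a \emph{minimum spanning $k$-connected subgraph} of $G$, that is, a $k$-connected subgraph with $V(H)=V(G)$ and with the fewest edges among such subgraphs. Give all edges of $H$ one color and give every other edge a color of its own. The graph $H$ supplies all the paths, so
\begin{equation}\label{eq:basic}
\mathrm{mc}_k(G)\ \ge\ e(G)-e(H)+1 .
\end{equation}
Let $n>k\ge2$. A $k$-connected graph has minimum degree at least $k$, so on $n$ vertices it has at least $\lceil kn/2\rceil$ edges, and by a theorem of Harary this bound is attained for every such $n$ and $k$. It is also known that a $k$-connected graph $G$ on $n$ vertices with exactly $\lceil kn/2\rceil$ edges has $\mathrm{mc}_k(G)=1$, so that \eqref{eq:basic} is an equality when $G=H$ is as sparse as possible. (We do not use this last fact.) One would guess that adding edges to such a graph adds one color per edge and nothing more. This is the following conjecture, posed in \cite{CFLP}.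

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n>k\ge2$, let $G$ be a $k$-connected graph on $n$ vertices, and let $H$ be a minimum spanning $k$-connected subgraph of $G$. If $e(H)=\lceil kn/2\rceil$, then}
\[
\mathrm{mc}_k(G)=e(G)-\Big\lceil\frac{kn}2\Big\rceil+1 .
\]

By Harary's theorem the hypothesis holds for $G=K_n$ whenever $n>k\ge2$. Our first result is a family of colorings of $K_n$ in which the single graph $H$ is replaced by several sparser graphs, each with its own color.

\begin{theorem}\label{thm:lower}
Let $k=a_1+\dots+a_r$ with integers $a_i\ge3$. For all sufficiently large $n$,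
\[
\mathrm{mc}_k(K_n)\ \ge\ \binom n2-\sum_{i=1}^r\Big\lceil\frac{a_in}2\Big\rceil+r .
\]
\end{theorem}

With $6=3+3$ and $n$ large and even this gives $\mathrm{mc}_6(K_n)\ge e(K_n)-3n+2$, while the conjectured value is $e(K_n)-3n+1$. So the conjecture is false. More generally, for $k\ge6$ the $\lfloor k/3\rfloor$ parts $(3,\dots,3,3+s)$ with $s=k-3\lfloor k/3\rfloor$ refute it for all large even $n$, and the conjectured value is too small by at least $\lfloor k/3\rfloor-1$.

The second result shows that for large $n$ nothing better is possible, in any graph. Put
\[
R(k,n)=\begin{cases}\max\{1,\lfloor k/3\rfloor\}&\text{if $n$ is even},\\[2pt] \max\{1,\lfloor (k+1)/4\rfloor\}&\text{if $n$ is odd}.\end{cases}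
\]

\begin{theorem}\label{thm:upper}
\begin{itemize}
\item[(a)] If $G$ is a $2$-connected graph on $n\ge3$ vertices, then $\mathrm{mc}_2(G)\le e(G)-n+1$.
\item[(b)] For each $k\ge3$ there is $n_0(k)$ such that every $k$-connected graph $G$ on $n\ge n_0(k)$ vertices satisfies $\mathrm{mc}_k(G)\le e(G)-\lceil kn/2\rceil+R(k,n)$.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:upper} assumes nothing about $H$; the hypothesis $e(H)=\lceil kn/2\rceil$ enters only through \eqref{eq:basic}. Part (a) and \eqref{eq:basic} prove the conjecture for $k=2$ and all $n$.

\begin{corollary}\label{cor:main}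
For $n$ large in terms of $k\ge2$,
\[
\mathrm{mc}_k(K_n)=\binom n2-\Big\lceil\frac{kn}2\Big\rceil+R(k,n).
\]
For $n$ large in terms of $k$, the conjecture holds for all $G$ on $n$ vertices if $k\le5$, or if $k=6$ and $n$ is odd; in all other cases it fails for $G=K_n$.
\end{corollary}

\begin{proof}
The upper bound on $\mathrm{mc}_k(K_n)$ is Theorem~\ref{thm:upper}; note that $R(2,n)=1$. If $R(k,n)=1$, the lower bound is \eqref{eq:basic} with Harary's theorem. Let $R(k,n)\ge2$. We apply Theorem~\ref{thm:lower} with $R(k,n)$ parts chosen so that $\sum_i\lceil a_in/2\rceil=\lceil kn/2\rceil$. For $n$ even this identity holds for all parts, and we take $(3,\dots,3,3+s)$ as above. For $n$ odd it holds when at most one part is odd. Put $q=\lfloor(k+1)/4\rfloor\ge2$, so that $k\in\{4q-1,4q,4q+1,4q+2\}$, and take $q-1$ parts equal to $4$ and one part equal to $3$, $4$, $5$ or $6$, respectively.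

For $n$ even, $R(k,n)=1$ exactly when $k\le5$; for $n$ odd, exactly when $k\le6$. In these cases Theorem~\ref{thm:upper} and \eqref{eq:basic} give the conjectured value for every $G$ satisfying the hypothesis. In all other cases $\mathrm{mc}_k(K_n)$ exceeds it by $R(k,n)-1\ge1$.
\end{proof}

For $k\ge3$ we do not settle the conjecture for small $n$.

Section~\ref{sec:six} sets up the count behind both theorems and works the case $6=3+3$ by hand. Section~\ref{sec:good} isolates four properties of the graphs carrying the large colors and proves that they make the coloring valid. Such graphs are built from random perfect matchings for even $n$ in Section~\ref{sec:even}, and by adding one vertex for odd $n$ in Section~\ref{sec:odd}. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper} and can be read directly after Section~\ref{sec:six}.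

\section{The cost of a coloring and the case $6=3+3$}\label{sec:six}

Call a color, and the edges and paths of that color, \emph{trivial} if the color appears on only one edge, and \emph{nontrivial} otherwise. Let the nontrivial colors be $1,\dots,r$, with $e_i$ edges of color $i$. The \emph{cost} of the coloring is
\[
C=\sum_{i=1}^r(e_i-1)=e(G)-(\text{number of colors}).
\]
Thus $\mathrm{mc}_k(G)$ is $e(G)$ minus the least cost of a valid coloring, and the conjecture says that the least cost is $\lceil kn/2\rceil-1$. Let $d_i(v)$ be the number of edges of color $i$ at $v$, and let $D(v)=\sum_{i=1}^rd_i(v)$ be the number of nontrivial edges at $v$.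

A trivial path from $u$ to $v$ can only be the edge $uv$. So trivial edges are free, but each serves only one pair, and each pair is served by at most one. For $k=1$ this already suffices in $K_n$, where the coloring with all colors distinct has cost $0$. For $k\ge2$ it leads to the following constraints.

\begin{lemma}\label{lem:basic}
Let $k\ge2$ and consider a valid coloring of a $k$-connected graph.
\begin{itemize}
\item[(a)] Any two vertices $u\ne v$ are joined by $k-1$ internally disjoint nontrivial monochromatic paths, and by $k$ such paths if $uv$ is a nontrivial edge. Hence $\sum_i\min\{d_i(u),d_i(v)\}\ge k-1$, and this sum is at least $k$ if $uv$ is a nontrivial edge.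
\item[(b)] $D(v)\ge k$ for every vertex $v$.
\item[(c)] If $D(u)=k$ and $uw$ is a nontrivial edge, then $d_i(w)\ge d_i(u)$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Among the $k$ paths at most one is trivial, namely the edge $uv$, and none is trivial if $uv$ is a nontrivial edge. Distinct internally disjoint $u$--$v$ paths start with distinct edges at $u$ and end with distinct edges at $v$, so at most $\min\{d_i(u),d_i(v)\}$ of them have color $i$.

(b) Since $k-1\ge1$, part (a) gives a nontrivial path starting at $v$, hence a nontrivial edge $vw$. Then $D(v)\ge\sum_i\min\{d_i(v),d_i(w)\}\ge k$.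

(c) By (a), $k\le\sum_i\min\{d_i(u),d_i(w)\}\le\sum_id_i(u)=k$, so $\min\{d_i(u),d_i(w)\}=d_i(u)$ for every $i$.
\end{proof}

Summing (b) over all $n$ vertices gives $\sum_ie_i\ge\lceil kn/2\rceil$, and therefore
\begin{equation}\label{eq:refund}
C\ \ge\ \Big\lceil\frac{kn}2\Big\rceil-r .
\end{equation}
So the number of nontrivial edges cannot be reduced below the number used in \eqref{eq:basic}. The only way to beat the conjecture is to distribute about $kn/2$ edges among several nontrivial colors, each of which refunds one unit of cost. Let us see what this requires in the smallest case of Theorem~\ref{thm:lower} with $r=2$.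

Let $k=6$, let $n$ be even, and let a red and a blue $3$-regular graph on $V(K_n)$ have no common edge. Let $U$ be their union, and let all other edges of $K_n$ be trivial. The cost is $2(3n/2-1)=3n-2$, one less than conjectured. Every vertex has three red and three blue edges, so between two vertices there are at most three red and three blue paths, and if there are six nontrivial paths from $u$ to $v$, then they use all six edges of $U$ at $u$ and all six at $v$.

\emph{A conflict.} Call $x$ a \emph{mixed} neighbor of $u,v$ if $ux$ is red and $xv$ is blue. Then $u$ and $v$ are not joined by six nontrivial paths: the red path starting with $ux$ and the blue path ending with $xv$ would both contain $x$. Mixed neighbors cannot be avoided: take any $x$, a red neighbor $u$ of $x$ and a blue neighbor $v$ of $x$. So the red-blue coloring of $U$ itself is never valid, in agreement with the fact that $\mathrm{mc}_6=1$ for $6$-connected graphs with $3n$ edges.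

\emph{The repair.} In $K_n$ the edge $uv$ is available, and if it is trivial then five nontrivial paths suffice. We give $x$ to red and ask for three red paths, one of them starting with $ux$ and leaving $x$ by another red edge, and for two blue paths, which reach $v$ by its two blue edges other than $xv$. With the edge $uv$ this makes $3+2+1=6$.

\emph{What the repair cannot do.} If $uv$ is an edge of $U$, then Lemma~\ref{lem:basic}(a) asks for six nontrivial paths, so a mixed neighbor is fatal. If $u,v$ have two mixed neighbors $x,x'$, then the number of red paths is at most $1$ plus the number of vertices among $x,x'$ lying on red paths, and the same holds for blue; this allows at most four nontrivial paths, and five in all. So certain triangles and $4$-cycles of $U$ must be excluded. One trivial edge repairs one conflict, and we need a graph $U$ in which each pair has at most one. This is the case when $U$ looks like a tree around $u$ and $v$, for then there is at most one short $u$--$v$ path $P$ in $U$.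

\emph{The general position.} Suppose $U$ is a tree near $u$ and $v$. If there is no short path $P$, no edge at $u$ interferes with an edge at $v$, and we ask for three red and three blue paths. If $P$ is the edge $uv$, red say, we take $uv$ and ask for two more red and three blue paths, all leaving $u$ and $v$ away from each other. If $P=ux_0\cdots y_0v$ is longer, then $uv$ is trivial and we can give up one edge at $u$ and one of the same color at $v$. When $ux_0$ and $y_0v$ have the same color we give up these two. When $ux_0$ is red and $y_0v$ is blue we give up $y_0v$ and some blue edge at $u$, and we must keep $ux_0$; see Figure~\ref{fig:links}. The vertex $x_0$ has at most two neighbors on $P$ and red degree $3$, so a red path can leave $P$ at $x_0$.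

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick] (0,0)--(2,0)--(4,0) (2,0)--(2,-1.1) (0,0)--(-1.4,0.45) (0,0)--(-0.8,1.2);
\draw[very thick] (6,0)--(6.7,1.25) (6,0)--(7.3,0.7) (6,0)--(7.5,0);
\draw[thick,dashed] (4,0)--(6,0) (6,0)--(7,-1) (6,0)--(6.1,-1.4);
\draw[thick,dashed] (0,0)--(-1.4,-0.45) (0,0)--(-0.8,-1.2) (0,0)--(0.3,-1.4);
\draw[thick,dotted] (0,0) to[bend left=40] (6,0);
\fill (0,0) circle (2.5pt) (6,0) circle (2.5pt) (4,0) circle (2pt) (2,-1.1) circle (2pt) (0.3,-1.4) circle (2pt);
\filldraw[fill=white,thick] (2,0) circle (3pt) (-1.4,0.45) circle (3pt) (-0.8,1.2) circle (3pt) (-1.4,-0.45) circle (3pt) (-0.8,-1.2) circle (3pt);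
\filldraw[fill=white,thick] (6.7,1.25) circle (3pt) (7.3,0.7) circle (3pt) (7.5,0) circle (3pt) (7,-1) circle (3pt) (6.1,-1.4) circle (3pt);
\node at (0.4,-0.25) {$u$}; \node at (5.7,-0.3) {$v$};
\node at (2,0.35) {$x_0$}; \node at (4,0.35) {$y_0$};
\end{tikzpicture}
\caption{The case $6=3+3$: two vertices $u,v$ joined by a short path $ux_0y_0v$ whose first edge is red (solid) and whose last edge is blue (dashed). The trivial edge $uv$ (dotted) is one of the six paths. Three red and two blue paths leave $u$ and enter $v$ through the neighbors drawn as open circles; the red path through $x_0$ continues by the third red edge of $x_0$.}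
\label{fig:links}
\end{figure}

It remains to continue the chosen edges to disjoint paths through the rest of the graph, and for this the red and the blue graph must be well connected globally. Section~\ref{sec:good} does this with an expansion property.

The example also explains the shape of $R(k,n)$. For $n$ odd a graph of minimum degree $3$ needs $(3n+1)/2$ edges, so $6=3+3$ costs $3n+1-2=3n-1$ and gains nothing, whereas $7=3+4$ costs $\lceil7n/2\rceil-2$ and gains one. In general each part refunds $1$ and, for $n$ odd, each odd part loses $\frac12$ to rounding. Parts equal to $1$ or $2$ bring no gain; the reason appears in Section~\ref{sec:few}.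

\section{Good systems give valid colorings}\label{sec:good}

Fix integers $a_1,\dots,a_r\ge3$ with sum $k$. Throughout, $\log$ is the natural logarithm. For a graph $U$, we write $\operatorname{dist}_U$ for the distance, $B_U(w,s)$ for the set of vertices at distance at most $s$ from $w$, $N_U[w]=B_U(w,1)$, and $U[S]$ for the subgraph induced on $S$. For a set $S$ of vertices, $N_U(S)$ is the set of vertices with a neighbor in $S$. Put
\[
\rho=\rho(n)=\lceil2\log_2\log n\rceil,\qquad\text{so that}\qquad 2^\rho\ge(\log n)^2 .
\]

\begin{definition}\label{def:good}
Let $0<\varepsilon<1$. Edge-disjoint graphs $H_1,\dots,H_r$ on a set $V$ of $n$ vertices, with union $U$, form an \emph{$\varepsilon$-good system} if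
\begin{itemize}
\item[(G1)] every vertex has degree at least $a_i$ in $H_i$, and $e(H_i)=\lceil a_in/2\rceil$, for all $i$;
\item[(G2)] $U$ has no cycle of length at most $12$;
\item[(G3)] $U[B_U(w,3\rho)]$ has at most one cycle, for every $w\in V$;
\item[(G4)] $|N_{H_i}(S)\setminus S|\ge\varepsilon|S|$ for all $i$ and all $S\subset V$ with $\log n\le|S|\le n/2$.
\end{itemize}
\end{definition}

Condition (G3) does not say that $U$ is a tree around every vertex. It allows one cycle, because this is what the random construction delivers; (G2) makes that cycle long enough to be cut open at a harmless edge.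

\begin{proposition}\label{prop:color}
Let $0<\varepsilon<1$ and let $n$ be large in terms of $k$ and $\varepsilon$. Let $H_1,\dots,H_r$ be an $\varepsilon$-good system on $V(K_n)$. Give the edges of $H_i$ color $i$ and give every other edge of $K_n$ a color of its own. This coloring is valid.
\end{proposition}

By (G1) the coloring has $\binom n2-\sum_i\lceil a_in/2\rceil+r$ colors, the number in Theorem~\ref{thm:lower}.

Fix $u\ne v$. The plan is to pair neighbors of $u$ with neighbors of $v$ and to join the pairs one after another, using (G4) to grow a set from each end until the two sets meet. Each new path must avoid the earlier ones, which have order $\log n$ vertices. Expansion survives the removal of a forbidden set only when the growing set is much larger than the forbidden set, and a single starting vertex is not. So we first grow, from each chosen neighbor, a private tree with about $(\log n)^2$ vertices. This happens within distance $\rho$ of $u$ and $v$, where $U$ is almost a forest and the trees are disjoint for free.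

\subsection{A forest around $u$ and $v$}

If $\operatorname{dist}_U(u,v)\le2\rho$ (the \emph{near} case), let $\Phi_0=U[B_U(u,\rho)\cup B_U(v,\rho)]$. It is connected, since every vertex of a shortest $u$--$v$ path is within distance $\rho$ of $u$ or of $v$, and its vertices lie in $B_U(u,3\rho)$. Otherwise (the \emph{far} case) the two balls are disjoint, and we let $\Phi_0$ be the disjoint union of $U[B_U(u,\rho)]$ and $U[B_U(v,\rho)]$, ignoring edges between the balls. In both cases each component of $\Phi_0$ has at most one cycle, by (G3), and $\Phi_0$ contains all edges of $U$ at $u$ and at $v$.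

Let $Z$ be the cycle of a component of $\Phi_0$. We claim that $|V(Z)\cap N_U[u]|\le3$. If $u\in Z$, a third neighbor of $u$ on $Z$ would give a chord, hence a second cycle. If $u\notin Z$ and $Z$ lies in the component of $u$, two neighbors of $u$ on $Z$ would give a second cycle through $u$. If $Z$ lies in the other component, it is disjoint from $B_U(u,\rho)\supseteq N_U[u]$. The same holds for $v$. So at most $6$ vertices of $Z$ lie in $N_U[u]\cup N_U[v]$, and they meet at most $12$ edges of $Z$. By (G2), $Z$ has at least $13$ edges, so one of them has no end in $N_U[u]\cup N_U[v]$. Delete one such edge from each component that has a cycle, and call the result $\Phi$. Then $\Phi$ is a forest, its components have the same vertex sets as those of $\Phi_0$, and it still contains all edges of $U$ at $u$ and at $v$.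

In the near case $\Phi$ is a tree. Let $P$ be its $u$--$v$ path, let $x_0$ be the vertex after $u$ and $y_0$ the vertex before $v$ on $P$, and put $\Pi=V(P)$. As $\Phi$ has no cycle and contains all edges of $U$ at $u$ and $v$, the only $U$-neighbor of $u$ in $\Pi$ is $x_0$ and the only $U$-neighbor of $v$ in $\Pi$ is $y_0$. In the far case put $\Pi=\{u,v\}$; then $u$ and $v$ have no $U$-neighbor in $\Pi$. Call the components of $\Phi-\Pi$ \emph{branches}. We use the following property repeatedly:
\begin{equation}\label{eq:oneedge}
\text{each branch is joined to $\Pi$ by exactly one edge of $\Phi$.}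
\end{equation}
Indeed, there is at least one such edge because every component of $\Phi$ meets $\Pi$. Two such edges would close a cycle: through $P$ in the near case, and through $u$ or $v$ in the far case, where a branch lies in the tree of $u$ or in the tree of $v$.

\subsection{Links}

A \emph{link of color $i$} is a pair $(x,y)$ with $ux,vy\in E(H_i)$. In each color we choose equally many $H_i$-neighbors of $u$ and of $v$ and pair them arbitrarily into links. The chosen vertices are the \emph{roots} at $u$ and at $v$. The \emph{full choice} in color $l$ is any $a_l$ neighbors of $u$ and any $a_l$ neighbors of $v$ in $H_l$; it exists by (G1).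
\begin{itemize}
\item[\emph{Case 1:}] \emph{far case.} Make the full choice in every color. This gives $k$ links.
\item[\emph{Case 2:}] \emph{$P$ is the edge $uv$, of color $i$.} Make the full choice in every color $l\ne i$. In color $i$ choose $a_i-1$ neighbors of $u$ other than $v$ and $a_i-1$ neighbors of $v$ other than $u$. This gives $k-1$ links, and $uv$ is one more path.
\item[\emph{Case 3:}] \emph{$P$ has at least two edges.} Then $v\ne x_0$, so $uv\notin E(U)$ and $uv$ is a trivial edge. Let $ux_0$ have color $i$ and $y_0v$ color $j$. Make the full choice in every color $l\ne i,j$. If $i=j$, choose in color $i$ exactly $a_i-1$ neighbors of $u$ other than $x_0$ and $a_i-1$ neighbors of $v$ other than $y_0$. If $i\ne j$, choose in color $i$ exactly $a_i$ neighbors of $u$ including $x_0$ and $a_i$ neighbors of $v$, and choose in color $j$ exactly $a_j-1$ neighbors of $u$ and $a_j-1$ neighbors of $v$ other than $y_0$. This gives $k-1$ links, and $uv$ is one more path.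
\end{itemize}

Since the $H_l$ are edge-disjoint, $x_0$ can be a root at $u$ only in the color of $ux_0$, and $y_0$ can be a root at $v$ only in the color of $y_0v$. Reading through the cases, $y_0$ is never a root at $v$, and $x_0$ is a root at $u$ only in Case 3 with $i\ne j$, where $x_0\ne u,v$. With this one exception all roots lie outside $\Pi$. A root $x\notin\Pi$ at $u$ lies in a branch whose unique edge to $\Pi$ is $xu$, and a root $y$ at $v$ lies in a branch whose unique edge to $\Pi$ is $yv$. Roots at $u$ are distinct from one another, again by edge-disjointness, and so are roots at $v$. Hence by \eqref{eq:oneedge} all roots are distinct, and the roots outside $\Pi$ lie in distinct branches.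

Let $(x_t,y_t)$, $t=1,\dots,\ell$, be the links, with $\ell\le k$, and let $i_t$ be the color of the $t$-th link. It suffices to find pairwise disjoint paths $Q_t$ from $x_t$ to $y_t$ in $H_{i_t}-\{u,v\}$. Then the paths $ux_tQ_ty_tv$, together with the edge $uv$ in Cases 2 and 3, are $k$ internally disjoint monochromatic $u$--$v$ paths.

\subsection{Private trees}

For a root $x$ of color $i$ let $T^*(x)$ be the set of vertices $z$ such that $\Phi$ contains an $x$--$z$ path that has all its edges in $H_i$, has no vertex in $\Pi\setminus\{x\}$, and has length at most $\rho-2$. We regard $T^*(x)$ as a subtree of $\Phi$ rooted at $x$. It contains neither $u$ nor $v$.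

\begin{lemma}\label{lem:trees}
The sets $T^*(x)$ for distinct roots $x$ are disjoint, and $|T^*(x)|\ge(\log n)^2/32$.
\end{lemma}

\begin{proof}
If $x\notin\Pi$, then $T^*(x)$ lies in the branch of $x$; these branches are distinct and are attached to $u$ or $v$. If $x_0$ is a root, then $T^*(x_0)$ lies in the union of $\{x_0\}$ and the branches attached to $x_0\ne u,v$, which are other branches by \eqref{eq:oneedge}. This proves disjointness.

Let $x$ be a root of color $i$ at $u$; the case of a root at $v$ is the same with $u$ and $v$ exchanged, and the special root $x_0$ does not arise there. Let $z\in T^*(x)$ have depth less than $\rho-2$. Then $\operatorname{dist}_U(u,z)<\rho$, so all edges of $U$ at $z$ belong to $\Phi_0$. The \emph{predecessor} of $z$ is its parent in $T^*(x)$, or $u$ if $z=x$. By (G1) and $a_i\ge3$, the vertex $z$ has at least two $H_i$-neighbors other than its predecessor. Such a neighbor $w$ is a child of $z$ unless $zw$ is a deleted edge or $w\in\Pi$: otherwise $zw\in E(\Phi)$, and the $x$--$z$ path extended by $w$ is a path of the forest $\Phi$ with the required properties.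

Suppose $z\notin\Pi$. The unique edge from the branch of $z$ to $\Pi$ is $xu$ if $x\notin\Pi$, and it joins $x_0$ to one of its children if $x=x_0$. In both cases a $\Phi$-neighbor of $z$ in $\Pi$ is the predecessor of $z$. So $z$ has at least two children, unless it is an end of a deleted edge, in which case it has at least one. The tree $T^*(x)$ lies in one component of $\Phi_0$, from which at most one edge was deleted, so this exception concerns at most two vertices. Suppose $z\in\Pi$, that is, $z=x=x_0$. No edge at $x_0\in N_U[u]$ was deleted, and $x_0$ has exactly two $\Phi$-neighbors in $\Pi$, one of them $u$. So $x_0$ has at least $3-2=1$ child.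

Thus every vertex of depth less than $\rho-2$ has at least one child, and all but at most three such vertices have at least two. Passing from depth $d$ to depth $d+1$, the number of vertices never decreases, and it at least doubles unless depth $d$ contains an exceptional vertex. Among the depths $0,\dots,\rho-3$ at most three contain one, so there are at least $2^{\rho-5}\ge(\log n)^2/32$ vertices at depth $\rho-2$.
\end{proof}

This is the first use of $a_i\ge3$: in a $2$-regular graph the sets $T^*(x)$ would be paths with fewer than $\rho$ vertices, far below the order $\log n$ that we need.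

\subsection{Joining the trees}

While we build $Q_t$ we must avoid the earlier paths, and we must also keep clear the starting sets of the later links. If all starting sets had the same size, the reserved ones would outweigh the current one. We therefore let the sizes decrease geometrically in $t$.

Let $\tau=\lceil\log n/\log(1+\varepsilon/2)\rceil+1$, so that $(1+\varepsilon/2)^\tau>n$. Let $\kappa$ depend only on $\varepsilon$ and satisfy $2\rho+2\tau+1\le\kappa\log n$ for large $n$. Let $\Lambda$ be an integer with $\Lambda\ge1+8/\varepsilon$ and $\Lambda\ge4(k\kappa+2)/\varepsilon$, and put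
\[
L_t=\Lambda^{\ell+1-t}\lceil\log n\rceil\qquad(1\le t\le\ell).
\]
For large $n$ we have $L_t\le\Lambda^k\lceil\log n\rceil\le(\log n)^2/32$. So for $x\in\{x_t,y_t\}$ we can let $T(x)$ consist of the first $L_t$ vertices of $T^*(x)$ in order of increasing depth. A parent comes before its children, so each vertex of $T(x)$ is joined to $x$ inside $T(x)$ by a path of $H_{i_t}$ of length at most $\rho$.

We construct $Q_1,\dots,Q_\ell$ in turn, where $Q_t$ is an $x_t$--$y_t$ path in $H_{i_t}-W_t$ with at most $\kappa\log n$ vertices and
\[
W_t=\{u,v\}\cup\bigcup_{s<t}V(Q_s)\cup\bigcup_{s>t}\bigl(T(x_s)\cup T(y_s)\bigr).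
\]
Suppose $Q_1,\dots,Q_{t-1}$ are built. The set $T(x_t)\cup T(y_t)$ is disjoint from $W_t$: it avoids $u,v$ and the later trees by Lemma~\ref{lem:trees}, and for $s<t$ the path $Q_s$ avoids $W_s\supseteq T(x_t)\cup T(y_t)$. Since $\sum_{s>t}L_s\le L_t(\Lambda^{-1}+\Lambda^{-2}+\cdots)=L_t/(\Lambda-1)$ and $L_t\ge\Lambda\log n$,
\[
|W_t|\le(k\kappa+2)\log n+\frac{2L_t}{\Lambda-1}\le\frac\varepsilon4L_t+\frac\varepsilon4L_t=\frac\varepsilon2L_t .
\]
Let $S_0=T(x_t)$ and $S_{j+1}=S_j\cup(N_{H_{i_t}}(S_j)\setminus W_t)$. Then $|S_j|\ge L_t\ge\log n$, and as long as $|S_j|\le n/2$, condition (G4) gives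
\[
|S_{j+1}|\ge|S_j|+\varepsilon|S_j|-|W_t|\ge\Bigl(1+\frac\varepsilon2\Bigr)|S_j| .
\]
So $|S_j|>n/2$ for some $j\le\tau$, and every vertex of $S_j$ is joined to $x_t$ in $H_{i_t}-W_t$ by a path of length at most $\rho+\tau$. The same construction from $T(y_t)$ gives a second set with more than $n/2$ vertices. The two sets share a vertex, which gives an $x_t$--$y_t$ walk in $H_{i_t}-W_t$ of length at most $2\rho+2\tau$. It contains a path $Q_t$ with at most $2\rho+2\tau+1\le\kappa\log n$ vertices.

Each $Q_t$ avoids $u$, $v$ and the earlier paths. This proves Proposition~\ref{prop:color}.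

\section{Random matchings: even order}\label{sec:even}

Let $N$ be even and let $M_1,\dots,M_k$ be independent, uniformly random perfect matchings of $K_N$. Let $H_1$ be the union of the first $a_1$ matchings, $H_2$ the union of the next $a_2$, and so on, and let $U$ be the union of all of them, as a simple graph. Put $m=\lceil(\log\log N)^2\rceil$. This scale lies between two others: $\rho=o(m)$, while $m\log m=o(\log N)$, so that any quantity $\exp(O(m\log m))$ is $N^{o(1)}$. An event holds \emph{with high probability} if its probability tends to $1$ as $N\to\infty$ with $k$ fixed.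

We prove that one event has probability bounded away from $0$ (Lemma~\ref{lem:U1}) and three others hold with high probability (Lemmas~\ref{lem:U2}--\ref{lem:U4}); then all four hold together for some outcome. Lemma~\ref{lem:U4} is needed only for odd $n$.

A \emph{labeled edge} is a pair $(xy,l)$ with $xy\in E(K_N)$ and $1\le l\le k$; it is \emph{present} if $xy\in M_l$. Given that $j$ disjoint edges belong to a uniformly random perfect matching, the rest of it is a uniformly random perfect matching of the other $N-2j$ vertices, and the partner of any one of these is uniform among the remaining $N-1-2j$. So for a set of $q<N/2$ labeled edges, the probability that all are present is $0$ if two edges with the same label share a vertex, and otherwise it is a product of $q$ factors $1/(N-1-2j)$ with $0\le j\le q-1$. Hence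
\begin{equation}\label{eq:prob}
\Pr(\text{all $q$ labeled edges are present})\le(N-2q)^{-q},
\end{equation}
and for fixed $q$ the probability is $(1+o(1))N^{-q}$ if edges with equal labels are disjoint. Since $U$ has maximum degree at most $k$,
\begin{equation}\label{eq:ball}
|B_U(w,s)|\le1+k+\dots+k^s\le(k+1)^s .
\end{equation}

\subsection{Short cycles}

The expected number of cycles of a fixed length does not tend to $0$, so a first-moment bound does not exclude them. We compute all factorial moments instead. For integers $x\ge1$ and $Q\ge0$ we have $\sum_{q=0}^Q(-1)^q\binom xq=(-1)^Q\binom{x-1}Q$ by Pascal's rule, and for $x=0$ the sum is $1$. Taking $Q$ odd and taking expectations gives the Bonferroni inequality: for a bounded random variable $\xi$ with values in the nonnegative integers,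
\begin{equation}\label{eq:bonf}
\Pr(\xi=0)\ \ge\ \sum_{q=0}^Q(-1)^q\,\mathrm{E}\binom\xi q\qquad(Q\text{ odd}).
\end{equation}

\begin{lemma}\label{lem:U1}
With probability bounded away from $0$, the matchings $M_1,\dots,M_k$ are edge-disjoint and $U$ has no cycle of length at most $12$.
\end{lemma}

\begin{proof}
For $j\ge3$, a \emph{labeled $j$-cycle} is a $j$-cycle of $K_N$ with labels on its edges such that adjacent edges have different labels. A \emph{labeled $2$-cycle} is a set of two labeled edges $(xy,l),(xy,l')$ with $l\ne l'$, viewed as two parallel edges. Let $\xi$ be the number of labeled $j$-cycles with $2\le j\le12$ all of whose labeled edges are present. An edge in two matchings gives a present labeled $2$-cycle. A cycle of $U$ of length at most $12$ gives a present labeled cycle, because adjacent edges cannot lie in the same matching. So it suffices to bound $\Pr(\xi=0)$ from below.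

There are $\binom N2\binom k2$ labeled $2$-cycles. For $j\ge3$ there are $N(N-1)\cdots(N-j+1)/(2j)$ cycles of length $j$, each with the same number of admissible labelings. So the number of labeled $j$-cycles is $(1+o(1))c_jN^j$ with $c_j$ depending only on $j$ and $k$. Let $\lambda=\sum_{j=2}^{12}c_j$. Fix $q$. Then $q!\,\mathrm E\binom\xi q$ is the sum, over ordered $q$-tuples of distinct labeled cycles, of the probability that all are present.

Consider first the tuples of pairwise vertex-disjoint cycles with lengths $j_1,\dots,j_q$. Each cycle is chosen among the $N-O(1)$ vertices not yet used, so there are $(1+o(1))\prod_ic_{j_i}N^{j_i}$ such tuples. In each, edges with equal labels are disjoint, so the probability is $(1+o(1))N^{-j_1-\dots-j_q}$. Summing over the lengths gives $\lambda^q+o(1)$.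

For any other tuple, consider the multigraph formed by all its labeled edges. All its degrees are at least $2$, so each component has at least as many edges as vertices, with equality only if the component is a cycle. If all components were cycles, each labeled cycle of the tuple would be a whole component, and distinct ones would be vertex-disjoint, which is not the case. So the multigraph has $s\le12q$ vertices and at least $s+1$ edges. For each $s$ there are $O(N^s)$ such tuples, and by \eqref{eq:prob} each has probability $O(N^{-s-1})$. Their total contribution is $O(1/N)$.

Hence $\mathrm E\binom\xi q\to\lambda^q/q!$ for every fixed $q$. Choose an odd $Q$ with $\sum_{q=0}^Q(-\lambda)^q/q!>\frac12\mathrm e^{-\lambda}$. By \eqref{eq:bonf}, $\Pr(\xi=0)>\frac12\mathrm e^{-\lambda}$ for large $N$.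
\end{proof}

The proof handles a bounded range of lengths only. Longer cycles remain, but the next two lemmas show that they do not cluster and that few vertices are near one.

\begin{lemma}\label{lem:U2}
With high probability, no subgraph of $U$ with at most $m$ vertices has more edges than vertices.
\end{lemma}

\begin{proof}
Such a subgraph gives a set of $s\le m$ vertices and $s+1$ distinct pairs inside it, each present with some label. There are at most $N^s$ sets, $(s^2)^{s+1}$ choices of pairs and $k^{s+1}$ labelings. As $m^2/N\to0$, we have $(N-2s-2)^{-(s+1)}\le2N^{-(s+1)}$ for large $N$. By \eqref{eq:prob}, the expected number of these configurations is at most $2m(km^2)^{m+1}/N=N^{-1+o(1)}$, which tends to $0$.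
\end{proof}

A \emph{breadth-first tree} of $U[B_U(w,s)]$ is a spanning tree in which every vertex is joined to $w$ by a shortest path of $U$, so of length at most $s$.

\begin{lemma}\label{lem:U4}
With high probability, $U[B_U(w,m)]$ is a tree for all but at most $\sqrt N$ vertices $w$.
\end{lemma}

\begin{proof}
By \eqref{eq:prob}, for $3\le j\le2m+1$ and $N\ge4j$ the expected number of $j$-cycles of $U$ is at most $N^jk^j(N-2j)^{-j}\le(2k)^j$. So the expected number of cycles of length at most $2m+1$ is at most $(2m+1)(2k)^{2m+1}$. If $U[B_U(w,m)]$ is not a tree, an edge outside a breadth-first tree closes a cycle of length at most $2m+1$ inside $B_U(w,m)$. By \eqref{eq:ball} each such cycle is within distance $m$ of at most $(2m+1)(k+1)^m$ vertices $w$. So the expected number of exceptional $w$ is $N^{o(1)}$, and by Markov's inequality it exceeds $\sqrt N$ with probability at most $N^{-1/2+o(1)}$.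
\end{proof}

\subsection{Expansion}

We use $\binom Nt\le(\mathrm eN/t)^t$ for $t\ge1$, and the fact that $x\mapsto(\mathrm eN/x)^x$ is increasing on $(0,N]$, its logarithm having derivative $\log(N/x)$. Together they give
\begin{equation}\label{eq:binom}
\binom Nt\le\Bigl(\frac{\mathrm eN}x\Bigr)^x\qquad\text{for integers } t\ge0 \text{ and reals } 0<x\le N \text{ with } t\le x .
\end{equation}

\begin{lemma}\label{lem:U3}
There is an absolute constant $c\in(0,\frac14]$ such that, with high probability, $|N_{H_i}(S)\setminus S|\ge c|S|$ for all $i$ and all $S$ with $1\le|S|\le N/2$.
\end{lemma}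

\begin{proof}
Let $\delta=16^{-4}$ and choose $c\in(0,\frac14]$ with $4c\log(\mathrm e/c)<\frac\delta4\log2$, which is possible since $c\log(\mathrm e/c)\to0$ as $c\to0$. Each $H_i$ contains three of the matchings and the number of indices $i$ is fixed, so it suffices to prove the statement for the union of three matchings.

Suppose it fails for $S$ with $|S|=s$, and let $t=\lfloor cs\rfloor$. Then there is a set $T$ disjoint from $S$ with $|T|=t$ such that in each of the three matchings all partners of vertices of $S$ lie in $S\cup T$. Fix $S,T$ and one matching, and let $p$ be the probability of this event for that matching. Reveal, one at a time, the partner of a not yet matched vertex of $S$. Each step matches at most two vertices of $S$, so there are at least $h=\lceil s/2\rceil$ steps. If the first $j$ steps stayed inside $S\cup T$, the next partner is uniform among $N-1-2j$ vertices, of which $s+t-1-2j$ lie in $S\cup T$. So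
\[
p\le\prod_{j=0}^{h-1}\frac{s+t-1-2j}{N-1-2j},
\]
and the probability of failure for some $S$ of size $s$ is at most $\pi_s=\binom Ns\binom Ntp^3$. We show $\sum_{s\le N/2}\pi_s\to0$. We use that a fraction in $[0,1]$ does not decrease when the same positive number is added to numerator and denominator.

\emph{Small sets, $s\le\delta N$.} Each factor is at most $(s+t)/N\le(1+c)s/N<1$, so $p^3\le((1+c)s/N)^{3s/2}$. By \eqref{eq:binom} with $x=s$ and with $x=cs$,
\[
\pi_s\le\Bigl[\mathrm e^{1+c}c^{-c}(1+c)^{3/2}(s/N)^{3/2-1-c}\Bigr]^s\le\Bigl[8(s/N)^{1/4}\Bigr]^s,
\]
because $c\le\frac14$, $c^{-c}\le\mathrm e^{1/\mathrm e}$ and $\mathrm e^{5/4}\mathrm e^{1/\mathrm e}(5/4)^{3/2}<3.5\cdot1.45\cdot1.4<8$. For $s\le\log^2N$ the bracket is at most $\epsilon_N=8(\log^2N/N)^{1/4}\to0$, and these terms sum to at most $\epsilon_N/(1-\epsilon_N)$. For $\log^2N<s\le\delta N$ the bracket is at most $\frac12$, and these terms sum to at most $\sum_{s>\log^2N}2^{-s}$. Both sums tend to $0$.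

\emph{Large sets, $\delta N<s\le N/2$.} Here the bound $(s+t)/N$ on the factors is too weak, and we keep the product. Let $g=\lceil(s+t)/2\rceil$, so $h\le g\le N/2$. The $j$-th factor is at most $\frac{2g-1-2j}{N-1-2j}\le\frac{2g-2j}{N-2j}$, so
\[
p\le\prod_{j=0}^{h-1}\frac{g-j}{N/2-j}=\binom gh\Big/\binom{N/2}h .
\]
Since $t\le cN/2$, we have $g-h\le(t+1)/2\le cN$ for large $N$. By \eqref{eq:binom} with $x=cN$, both $\binom gh=\binom g{g-h}\le\binom N{g-h}$ and $\binom Nt$ are at most $(\mathrm e/c)^{cN}$.

It remains to compare $\binom{N/2}h$ with $\binom Ns$. Write $M=N/2$. Vandermonde's identity says $\binom Ns=\sum_{i=0}^s\binom Mi\binom M{s-i}$. The ratio $\binom M{i+1}/\binom Mi=\frac{M-i}{i+1}$ decreases in $i$, so $\binom Mi\binom Mj\le\binom M{i+1}\binom M{j-1}$ for $i<j$, and every term is at most $\binom M{\lfloor s/2\rfloor}\binom M{\lceil s/2\rceil}$. If $s=2a+1$, then $\binom Ma\le\binom M{a+1}$ because $2a+1\le M$. So in all cases $\binom Ns\le(s+1)\binom Mh^2$. With $\binom Ns\ge(N/s)^s\ge2^{\delta N}$ we get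
\[
\pi_s\le(\mathrm e/c)^{4cN}(N+1)^{3/2}\binom Ns^{1-3/2}\le(\mathrm e/c)^{4cN}(N+1)^{3/2}2^{-\delta N/2}\le(N+1)^{3/2}2^{-\delta N/4}
\]
by the choice of $c$. The sum of at most $N$ such terms tends to $0$.
\end{proof}

This is the second use of $a_i\ge3$. With two matchings the exponent $\frac32-1-c$ becomes $1-1-c<0$, and the statement is false: a union of two matchings has maximum degree $2$, and a connected set $S$ in it has at most two outside neighbors.

\subsection{Good systems for even order}

The next lemma turns the edge count of Lemma~\ref{lem:U2} into (G3).

\begin{lemma}\label{lem:twocycles}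
If $U[B_U(w,s)]$ has two cycles, for a graph $U$, then $U$ has a connected subgraph with at most $4s+1$ vertices and more edges than vertices.
\end{lemma}

\begin{proof}
A tree plus one edge has only one cycle, so two edges lie outside a breadth-first tree. The tree paths from their at most four ends to $w$ form a tree with at most $4s+1$ vertices. Adding the two edges gives one more edge than vertices.
\end{proof}

For large even $N$, fix an outcome in which the events of Lemmas~\ref{lem:U1}, \ref{lem:U2}, \ref{lem:U4} and \ref{lem:U3} all hold. We call it a \emph{typical outcome}.

\begin{proposition}\label{prop:even}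
For large even $n=N$, a typical outcome is a $\frac c2$-good system.
\end{proposition}

\begin{proof}
The matchings are edge-disjoint, so the $H_i$ are edge-disjoint and $H_i$ is $a_i$-regular, which is (G1). Lemma~\ref{lem:U1} gives (G2), and Lemma~\ref{lem:U3} gives (G4). If (G3) failed, Lemma~\ref{lem:twocycles} would give a subgraph with at most $12\rho+1\le m$ vertices and more edges than vertices, contrary to Lemma~\ref{lem:U2}.
\end{proof}

Propositions~\ref{prop:color} and \ref{prop:even} prove Theorem~\ref{thm:lower} for even $n$, and this already disproves the conjecture.

\section{Adding a vertex: odd order}\label{sec:odd}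

For odd $n$ there are no perfect matchings. We start from a typical outcome on $N=n-1$ vertices and insert a new vertex $z$ into a few edges: an edge $pq$ is replaced by $zp$ and $zq$. This keeps the old degrees and adds one edge and two units of degree at $z$. The danger is that $z$ brings distant parts of $U$ together and creates short cycles or clusters of cycles. We avoid it by choosing edges that are far apart and have tree-like surroundings.

\begin{proposition}\label{prop:odd}
For large odd $n$ there is a $\frac c2$-good system on $n$ vertices.
\end{proposition}

\begin{proof}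
Let $N=n-1$, let $H_1,\dots,H_r$ and $U$ come from a typical outcome, let $m=\lceil(\log\log N)^2\rceil$ and $\rho=\rho(n)$, and let $n$ be so large that $12\rho+1\le m$. Let $b=\sum_i\lceil a_i/2\rceil\le k$. Choose vertices $p_1,\dots,p_b$ successively such that $U[B_U(p_\alpha,m)]$ is a tree and $\operatorname{dist}_U(p_\alpha,p_\beta)>2m+4$ for $\beta<\alpha$. This is possible since, by Lemma~\ref{lem:U4} and \eqref{eq:ball}, at most $\sqrt N+k(k+1)^{2m+4}<N$ vertices are excluded at each step. Choose edges $f_\alpha=p_\alpha q_\alpha$ of $U$ so that exactly $\lceil a_i/2\rceil$ of them lie in $H_i$; this is possible since every vertex has an edge in every $H_i$. For $\alpha\ne\beta$, an end of $f_\alpha$ and an end of $f_\beta$ are at distance more than $2m+2$; in particular all $2b$ ends are distinct. Let $E_0=\{f_1,\dots,f_b\}$. Add a vertex $z$ and replace each $f_\alpha\in E(H_i)$ by the edges $zp_\alpha,zq_\alpha$ in the same graph. This gives edge-disjoint graphs $H_i'$ on $n$ vertices, with union $U'$, and $U'-z=U-E_0$.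

(G1) Old degrees are unchanged, $z$ has degree $2\lceil a_i/2\rceil\ge a_i$ in $H_i'$, and $e(H_i')=a_iN/2+\lceil a_i/2\rceil=\lceil a_in/2\rceil$ because $a_iN/2$ is an integer.

(G2) A cycle of $U'$ avoiding $z$ is a cycle of $U$. A cycle through $z$ consists of two edges at $z$ and a path in $U-E_0$ from an end of some $f_\alpha$ to an end of some $f_\beta$. If $\alpha\ne\beta$, the path has length more than $2m+2\ge12$. If $\alpha=\beta$, the path and $f_\alpha$ form a cycle of $U$, of length at least $13$, and the cycle through $z$ is longer by one.

(G3) If this fails, Lemma~\ref{lem:twocycles} gives a connected subgraph $J$ of $U'$ with at most $12\rho+1\le m$ vertices and more edges than vertices. If $z\notin J$, then $J\subset U$, contrary to Lemma~\ref{lem:U2}. Let $z\in J$ and let $Q$ be a component of $J-z$. As $J$ is connected, $Q$ contains an end of some $f_\alpha$. It is a connected subgraph of $U-E_0$ with at most $12\rho$ vertices, so it lies in $B_U(p_\alpha,m)$. This ball induces a tree, and removing $f_\alpha$ from that tree separates $p_\alpha$ from $q_\alpha$. So $Q$ is a tree and contains only one of $p_\alpha,q_\alpha$. It contains no end of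 another $f_\beta$, since those lie outside the ball. Thus every component of $J-z$ is a tree joined to $z$ by exactly one edge. Then $J$ is a tree, which has fewer edges than vertices, a contradiction.

(G4) Let $\log n\le|S|\le n/2$ and $S_0=S\setminus\{z\}$. Since $n$ is odd, $|S_0|\le\lfloor n/2\rfloor=N/2$, so Lemma~\ref{lem:U3} applies to $S_0$. A vertex $w\in N_{H_i}(S_0)\setminus S_0$ belongs to $N_{H_i'}(S)\setminus S$ unless some edge of $E_0$ joins $w$ to $S_0$, and each edge of $E_0$ accounts for at most one such $w$. So $|N_{H_i'}(S)\setminus S|\ge c(|S|-1)-k\ge\frac c2|S|$ once $\frac c2\log n\ge c+k$.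
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
By Propositions~\ref{prop:even} and \ref{prop:odd} there is a $\frac c2$-good system for every large $n$, with $c$ independent of $n$. Proposition~\ref{prop:color} turns it into a valid coloring of $K_n$ with the stated number of colors.
\end{proof}

\section{The upper bound}\label{sec:upper}

Let $G$ be $k$-connected on $n$ vertices, $k\ge2$, and fix a valid coloring with the maximum number of colors. We keep the notation of Section~\ref{sec:six}. The \emph{class} $i$ is the graph formed by the edges of the nontrivial color $i$ and their ends; let $V_i$ be its vertex set and $n_i=|V_i|$. Every class is connected: otherwise we could give its components different colors, which keeps every monochromatic path monochromatic and increases the number of colors. Hence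
\begin{equation}\label{eq:class}
n_i\ge3\qquad\text{and}\qquad e_i-1\ge n_i-2 .
\end{equation}
A class is \emph{at $v$} if it contains $v$, and \emph{spanning} if $V_i=V=V(G)$. We must show that $C\ge n-1$ for $k=2$, and that $C\ge\lceil kn/2\rceil-R$ with $R=R(k,n)$ for $k\ge3$ and large $n$.

Inequality \eqref{eq:refund} is not enough, because $r$ is not bounded a priori: a class with two edges refunds half of its edges, and there could be many small classes. The remedy is to spread the cost of a class over its vertices and to bound from below what each vertex is charged.

\subsection{The case $k=2$}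

\begin{proof}[Proof of Theorem~\ref{thm:upper}(a)]
By Lemma~\ref{lem:basic}(a), every two vertices lie in a common class.

Suppose some class, say class $1$, is spanning. If $e_1\ge n$, then $C\ge n-1$. Otherwise class $1$ is a spanning tree. For an edge $uv$ of it, Lemma~\ref{lem:basic}(a) gives two nontrivial $u$--$v$ paths, and the tree contains only one. So there is a second class, and $C\ge(n-2)+1$.

Suppose no class is spanning. Then $3\le n_i\le n-1$ for all $i$, so $n\ge4$. By \eqref{eq:class},
\[
C\ge\sum_i(n_i-2)=\sum_{v\in V}\sigma(v),\qquad\sigma(v)=\sum_{i:\,v\in V_i}\Bigl(1-\frac2{n_i}\Bigr).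
\]
We show $\sigma(v)>1-\frac2n$ for every $v$; then $C>n-2$, and $C$ is an integer. The classes at $v$ cover $V$ and none is spanning, so there are at least two. Each contributes at least $\frac13$, so $\sigma(v)\ge1$ if there are at least three. Suppose there are exactly two, with $x$ and $y$ vertices. They cover $V$ and share $v$, so $x+y\ge n+1$. We need $\frac2x+\frac2y<1+\frac2n$. For $n=4$ we have $x=y=3$, and $\frac43<\frac32$. For $n\ge5$, decrease $x$ or $y$, keeping both at least $3$, until $x+y=n+1$; this does not decrease $\frac2x+\frac2y$. The function $x\mapsto\frac2x+\frac2{n+1-x}$ is convex on $[3,n-2]$, so it is at most its value $\frac23+\frac2{n-2}$ at the ends. Finally $\frac2{n-2}-\frac2n=\frac4{n(n-2)}\le\frac4{15}<\frac13$.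
\end{proof}

From now on $k\ge3$. By Lemma~\ref{lem:basic}(b) the vertex set splits into
\[
A=\{v:D(v)=k\}\qquad\text{and}\qquad X=\{v:D(v)\ge k+1\}.
\]
Vertices of $A$ have no edge to spare, and Lemma~\ref{lem:basic}(c) makes the coloring rigid around them. If $|X|\le k-2$, then $X$ cannot block the $k-1$ paths between two vertices of $A$, the rigidity spreads through the graph, and the coloring has the shape used in Theorem~\ref{thm:lower}. If $|X|\ge k-1$, the shape is looser, but the vertices of $X$ pay for it.

\subsection{At most $k-2$ vertices of excess degree}\label{sec:few}

\begin{proposition}\label{prop:few}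
Let $n>k\ge3$ and $|X|\le k-2$. Then $C\ge\lceil kn/2\rceil-R$.
\end{proposition}

\begin{proof}
Since $n>k$, the set $A$ is not empty. For distinct $u,v\in A$, each vertex of $X$ lies on at most one of the $k-1$ nontrivial paths of Lemma~\ref{lem:basic}(a), so one path lies inside $A$. Along a nontrivial edge with both ends in $A$, Lemma~\ref{lem:basic}(c) applies in both directions and shows that the ends have the same degrees $d_i$. So there are integers $\alpha_i\ge0$ with $\sum_i\alpha_i=k$ and $d_i(v)=\alpha_i$ for all $v\in A$. A vertex $x\in X$ has at least $k+1$ neighbors along nontrivial edges, at most $k-3$ of them in $X$, so one in $A$, and Lemma~\ref{lem:basic}(c) gives $d_i(x)\ge\alpha_i$ for all $i$. Therefore every class with $\alpha_i\ge1$ is spanning and has $e_i\ge\lceil\alpha_in/2\rceil$.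

If only one class has $\alpha_i\ge1$, then $\alpha_i=k$ and $C\ge\lceil kn/2\rceil-1$. Assume that at least two do. We compare $e_i-1$ with $\alpha_in/2$.

If $\alpha_i=1$, connectedness costs more than the degrees: $e_i-1\ge n-2=\frac n2+(\frac n2-2)$.

If $\alpha_i=2$, we claim $e_i\ge n+1$, so that $e_i-1\ge n=\alpha_in/2$ and the refund is lost. Otherwise $e_i=n$, all degrees in class $i$ equal $2$, and the class, being connected and spanning, is a Hamiltonian cycle. Let $u\in A$ and let $v$ be a neighbor of $u$ on the cycle. The $k$ nontrivial $u$--$v$ paths of Lemma~\ref{lem:basic}(a) use all $k$ nontrivial edges at $u$. The path starting with the other cycle edge at $u$ runs around the cycle and contains all vertices. Another path starts with an edge $uw$ of a different class with $\alpha_j\ge1$, and $w\ne v$ since $uv$ has color $i$. Then $w$ is an inner vertex of both paths, a contradiction.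

If $\alpha_i\ge3$, we use $e_i-1\ge\lceil\alpha_in/2\rceil-1$.

Let $\mu$ be the number of classes with $\alpha_i=1$, let $\gamma$ be the number with $\alpha_i\ge3$, and let $\theta$ be the number with $\alpha_i\ge3$ odd. Summing, and discarding classes with $\alpha_i=0$,
\begin{equation}\label{eq:few}
C\ \ge\ \frac{kn}2+\mu\Bigl(\frac n2-2\Bigr)-\gamma+\begin{cases}0&\text{if $n$ is even},\\ \theta/2&\text{if $n$ is odd},\end{cases}
\end{equation}
where $\frac n2-2\ge0$ since $n\ge4$.

If $n$ is even, then $3\gamma\le k$ gives $C\ge\frac{kn}2-\lfloor\frac k3\rfloor\ge\frac{kn}2-R$.

Let $n$ be odd. An even $\alpha_i\ge3$ is at least $4$, so $4(\gamma-\theta)+3\theta\le k$. Hence $\gamma-\frac\theta2\le\frac{k-\theta}4$, and \eqref{eq:few} gives $C\ge\frac{kn}2-\frac{k-\theta}4$. If $k$ is even, then $C$ and $\frac{kn}2$ are integers, so $C\ge\frac{kn}2-\lfloor\frac k4\rfloor\ge\frac{kn}2-R$. If $k$ is odd and $\theta\ge1$, then $C\ge\lceil\frac{kn}2\rceil-\frac12-\frac{k-1}4=\lceil\frac{kn}2\rceil-\frac{k+1}4$, so $C\ge\lceil\frac{kn}2\rceil-\lfloor\frac{k+1}4\rfloor$. If $k$ is odd and $\theta=0$, then $\mu$ is odd because $\sum_i\alpha_i=k$ is odd. So $\mu\ge1$,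 $4\gamma\le k-1$, and $C\ge\frac{kn}2+\frac n2-2-\gamma$. For $k=3$ we have $\gamma=0$ and $\frac n2-2\ge0$. For $k\ge5$ we have $\frac n2-2-\gamma\ge\frac{k+1}2-2-\frac{k-1}4=\frac{k-5}4\ge0$. So $C\ge\frac{kn}2$, and hence $C\ge\lceil\frac{kn}2\rceil$.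
\end{proof}

\subsection{At least $k-1$ vertices of excess degree}\label{sec:many}

Put
\[
\eta_k=\min\Bigl\{\frac13,\frac{k-2}{2(k+2)}\Bigr\}>0,\qquad n_0(k)=\Bigl\lceil\frac{16k^3(8k^2+k+1)}{\eta_k}\Bigr\rceil .
\]

\begin{proposition}\label{prop:many}
Let $k\ge3$, $n\ge n_0(k)$ and $|X|\ge k-1$. Then $C\ge\lceil kn/2\rceil-R$.
\end{proposition}

Assume for a contradiction that $C<\lceil kn/2\rceil-R$; in particular $C<kn/2$. This assumption is in force until the end of the section.

A class with linearly many vertices has linear cost, so there are boundedly many such classes and their refunds can be counted globally. The refunds of the other classes have to be charged to vertices. Call a class, and its edges, \emph{big} if $n_i\ge\frac n{4k}$ and \emph{small} otherwise, and let $b$ be the number of big classes. Since $n\ge16k$, a big class has $n_i-2\ge\frac n{8k}$, so $b\cdot\frac n{8k}\le C<\frac{kn}2$ by \eqref{eq:class}, and $b<4k^2$. Let $D^+(v)$ be the number of big edges at $v$, and define the \emph{weight}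
\[
\omega(v)=\tfrac12D^+(v)+\sum_{j\text{ small},\ v\in V_j}\frac{e_j-1}{n_j}.
\]
Summing over $v$ counts each big edge once and each term $e_j-1$ of a small class once, so
\begin{equation}\label{eq:weights}
C=\sum_{v\in V}\omega(v)-b .
\end{equation}

\begin{lemma}\label{lem:weight}
Every vertex $v$ has $\omega(v)\ge\frac k2$, and every $v\in X$ has $\omega(v)\ge\frac k2+\eta_k$.
\end{lemma}

\begin{proof}
Call $\omega(v)-\frac k2$ the \emph{surplus} of $v$. By \eqref{eq:class} a small class $j$ at $v$ contributes at least $1-\frac2{n_j}\ge\frac13$ to $\omega(v)$. Let $h$ be the number of small classes at $v$. If $h\ge\frac{3k+2}2$, the surplus is at least $\frac13$. So let $h<\frac{3k+2}2\le2k$. The small classes at $v$ contain fewer than $2k\cdot\frac n{4k}=\frac n2$ vertices, so some $w\ne v$ lies in none of them. The $k-1$ nontrivial $v$--$w$ paths are then all big, and $D^+(v)\ge k-1$.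

If $D^+(v)\ge k+1$, the surplus is at least $\frac12$. If $D^+(v)=k$, it is at least $0$, and at least $\frac13$ for $v\in X$, since then $v$ has a small edge and $h\ge1$.

Let $D^+(v)=k-1$. Now the small classes must make up $\frac12$, while a single small class may give only $\frac13$. We show that the small classes at $v$ contain many vertices not adjacent to $v$ in them. Let $w$ be one of the $k-1$ neighbors of $v$ along big edges. Lemma~\ref{lem:basic}(a) gives $k$ nontrivial $v$--$w$ paths, and at most $k-1$ start with a big edge. So some small class $j$ contains $v$ and $w$, and $w$ is not a neighbor of $v$ in class $j$, as $vw$ is big. Let $y_j=n_j-1-d_j(v)\ge0$ be the number of vertices of $V_j\setminus\{v\}$ not adjacent to $v$ in class $j$. Then $\sum_jy_j\ge k-1$, the sum being over the small classes at $v$. Since $d_j(v)\ge1$, we have $n_j\ge y_j+2$, and class $j$ contributes at least $\varphi(y_j)$, where $\varphi(y)=\frac y{y+2}=1-\frac2{y+2}$. This function is increasing and concave on $[0,\infty)$, and subadditive: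
\[
\varphi(y)+\varphi(y')\ge\frac y{y+y'+2}+\frac{y'}{y+y'+2}=\varphi(y+y').
\]
So the small classes contribute at least $\varphi(k-1)=\frac{k-1}{k+1}\ge\frac12$, and the surplus, which is their contribution minus $\frac12$, is at least $0$.

Let moreover $v\in X$, so that $v$ has at least two small edges. If $h=1$, the one small class has $d_j(v)\ge2$ and $y_j\ge k-1$, so $n_j\ge k+2$; it contributes at least $\frac k{k+2}$, and the surplus is at least $\frac k{k+2}-\frac12=\frac{k-2}{2(k+2)}$. If $h\ge2$ and some $y_j=0$, that class contributes at least $\frac13$ and the others at least $\varphi(k-1)\ge\frac12$, so the surplus is at least $\frac13$. If $h\ge2$ and all $y_j\ge1$, let $y$ be one of the $y_j$ and $y'$ the sum of the others. The contribution is at least $\varphi(y)+\varphi(y')$ with $y,y'\ge1$ and $y+y'\ge k-1\ge2$. Decreasing $y$ or $y'$, we may assume $y+y'=k-1$, and the concave function $y\mapsto\varphi(y)+\varphi(k-1-y)$ on $[1,k-2]$ is at least its value $\varphi(1)+\varphi(k-2)=\frac43-\frac2k$ at the ends. The surplus is at least $\frac56-\frac2k$, which is $\frac16>\frac1{10}=\eta_3$ for $k=3$ and at least $\frac13$ for $k\ge4$.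
\end{proof}

The hypothesis $k\ge3$ was used in $\varphi(k-1)\ge\frac12$ and in $\eta_k>0$; both fail for $k=2$, which is why that case has its own proof.

By \eqref{eq:weights} the total surplus is $\sum_v(\omega(v)-\frac k2)=C+b-\frac{kn}2<b<4k^2$, and all terms are nonnegative. Two bounds that do not depend on $n$ follow:
\begin{equation}\label{eq:Xbounded}
|X|<\frac{4k^2}{\eta_k},\qquad D^+(x)<k+8k^2\quad\text{for all }x\in X .
\end{equation}
So almost all vertices lie in $A$ and have no big edge to $X$. For such vertices the rigidity argument works again, and it replaces the crude bound $b<4k^2$ by the right one.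

\begin{lemma}\label{lem:big}
$b\le\frac k2$.
\end{lemma}

\begin{proof}
Let $Y$ be the set of vertices of $A$ joined to $X$ by a big edge, and let $A'=A\setminus Y$. By \eqref{eq:Xbounded} and $n\ge n_0(k)$,
\[
|X|+|Y|\le|X|(8k^2+k+1)<\frac{4k^2(8k^2+k+1)}{\eta_k}\le\frac n{4k} .
\]
So $A'\ne\emptyset$ and $A'\cap V_i\ne\emptyset$ for every big class $i$.

If $i$ is big and $v\in A'\cap V_i$, then $d_i(v)\ge2$. Otherwise $d_i(v)=1$; the neighbor $u$ of $v$ in class $i$ lies in $A$ since $v\notin Y$, and Lemma~\ref{lem:basic}(c) in both directions gives $d_i(u)=1$. Then the connected class $i$ is the single edge $uv$, which is impossible.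

Fix $w\in A'$ and let $i$ be big. We claim $w\in V_i$. Take $v\in A'\cap V_i$; we may assume $v\ne w$. If $d_i(w)=0$, then $\sum_j\min\{d_j(v),d_j(w)\}\le D(v)-d_i(v)\le k-2$, contrary to Lemma~\ref{lem:basic}(a). So $w\in A'\cap V_i$ and $d_i(w)\ge2$ for every big $i$. Hence $2b\le D(w)=k$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:many}]
The big classes refund at most $\lfloor k/2\rfloor$, which is more than $R$ in general; the vertices of $X$ make up the difference. By \eqref{eq:weights}, Lemmas~\ref{lem:weight} and \ref{lem:big}, and $|X|\ge k-1$,
\[
C\ge\frac{kn}2-\beta_k,\qquad\beta_k=\Bigl\lfloor\frac k2\Bigr\rfloor-(k-1)\eta_k .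
\]
Let $R'=\max\{1,\lfloor\frac{k+1}4\rfloor\}$. Then $R'\le R$ for both parities of $n$, since $\frac{k+1}4\le\frac k3$ for $k\ge3$. As $C$ is an integer, $C\ge\lceil\frac{kn}2\rceil-R'$ follows from $C>\lceil\frac{kn}2\rceil-R'-1$. For $k$ even $\frac{kn}2$ is an integer, so $\beta_k<R'+1$ suffices. For $k$ odd we have $\frac{kn}2\ge\lceil\frac{kn}2\rceil-\frac12$, so $\beta_k<R'+\frac12$ suffices. For $3\le k\le9$ we have $\eta_k=\frac{k-2}{2(k+2)}$, and the last row of the following table is the bound that $\beta_k$ has to stay below.
\[
\begin{array}{c|ccccccc}
k&3&4&5&6&7&8&9\\ \hline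
(k-1)\eta_k&1/5&1/2&6/7&5/4&5/3&21/10&28/11\\
\beta_k&4/5&3/2&8/7&7/4&4/3&19/10&16/11\\
R'&1&1&1&1&2&2&2\\
\text{bound}&3/2&2&3/2&2&5/2&3&5/2
\end{array}
\]
In each column $\beta_k$ is below the bound. For $k\ge10$ we have $\eta_k=\frac13$ and
\[
\beta_k\le\frac k2-\frac{k-1}3=\frac{k+2}6\le\frac{k-2}4\le\Bigl\lfloor\frac{k+1}4\Bigr\rfloor=R' .
\]
So $C\ge\lceil\frac{kn}2\rceil-R'\ge\lceil\frac{kn}2\rceil-R$ in all cases, contrary to the assumption.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}(b)]
For $n\ge n_0(k)$, Propositions~\ref{prop:few} and \ref{prop:many} give $C\ge\lceil kn/2\rceil-R(k,n)$ whatever the size of $X$, and $\mathrm{mc}_k(G)=e(G)-C$.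
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFLP}
Qingqiong Cai, Shinya Fujita, Henry Liu, Boram Park,
\emph{Monochromatic $k$-connection of graphs},
arXiv:2402.09254 (2024).

\end{thebibliography}
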